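\title{The smallest depth of the powers of the path ideal of a cycle}

\begin{abstract}
Let $S$ be a polynomial ring in $n$ variables over a field, let $n>m\ge 2$, let $J_{n,m}\subset S$ be the ideal generated by the $n$ products of $m$ cyclically consecutive variables, and let $d=\gcd(n,m)$. We prove that $\operatorname{depth}(S/J_{n,m}^t)\ge d-1$ for all $t\ge 1$, and that equality holds exactly when $t\ge t_0$, where $t_0$ is the largest integer $s\le n-d$ with $ms\equiv d \pmod n$. Membership in $J_{n,m}^t$ is a system of difference constraints, so the Rees algebra is normal, hence Cohen--Macaulay, and this gives the bound. The case of equality is reduced, through the socle of a local cohomology module of the Rees algebra, to a problem about laying paths end to end around the cycle.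
\end{abstract}

\section{Introduction}

Let $K$ be a field, $S=K[x_1,\dots,x_n]$ and $\mathfrak m=(x_1,\dots,x_n)$. We read the indices of the variables modulo $n$ and think of the variables as the vertices of a cycle of length $n$. Fix $m$ with $n>m\ge 2$. A path with $m$ vertices in the cycle gives a monomial
\[
g_j=x_jx_{j+1}\cdots x_{j+m-1}\qquad (j\in\mathbb Z/n),
\]
and the \emph{$m$-path ideal of the cycle} is $J=J_{n,m}=(g_1,\dots,g_n)$. For $m=2$ it is generated by the edges of the cycle. For a monomial ideal $I\subsetneq S$, the depth of $S/I$ is the length of a maximal $S/I$-regular sequence in $\mathfrak m$. It vanishes exactly when some nonzero element of $S/I$ is killed by all the variables. Put $d=\gcd(n,m)$. The problem treated here comes from the paper of Balanescu and Cimpoeas \cite{BC}: is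
\[
\operatorname{depth}(S/J_{n,m}^t)\ge d-1\quad\text{for all } t\ge 1\,?
\]

To see why $d-1$ is the number to expect, write $n=dn'$ and $m=dm'$, so that $\gcd(n',m')=1$, and $n'\ge 2$ because $d\le m<n$. For $r\in\mathbb Z/d$ let
\[
C_r=\{i\in\mathbb Z/n:\ i\equiv r \bmod d\}.
\]
These $d$ \emph{classes} have $n'$ elements each, and they are the orbits of the map $i\mapsto i+m$ on $\mathbb Z/n$. A generator $g_j$ consists of $dm'$ consecutive variables, so it has degree $m'$ in the variables of each class. Let $\mathfrak p_r$ be the graded maximal ideal of $S_r=K[x_i:i\in C_r]$. Then $J^t$ is contained in the ideal $I_t=\prod_r\mathfrak p_r^{m't}S$, and both ideals are generated in degree $mt$. The depth of $S/I_t$ is $d-1$. Indeed, $S_r/\mathfrak p_r^{m't}$ has depth $0$, so $\mathfrak p_r^{m't}$ has projective dimension $n'-1$ over $S_r$ by the Auslander--Buchsbaum formula. The tensor product over $K$ of the minimal free resolutions of these $d$ ideals is a minimal free resolution of $I_t$, of length $d(n'-1)=n-d$. Hence $S/I_t$ has projective dimension $n-d+1$ and depth $d-1$. One may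 guess that $J^t$ resembles $I_t$ closely enough, for large $t$, to have the same depth. The comparison does not say whether some power has smaller depth, nor from which power on the value $d-1$ is reached. The two theorems of this paper settle both points.

\begin{theorem}\label{thm:bound}
Over any field $K$, $\operatorname{depth}(S/J_{n,m}^t)\ge d-1$ for all $t\ge 1$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $t_0=\max\{s\in\mathbb Z:\ s\le n-d,\ ms\equiv d \pmod n\}$. Then $1\le t_0\le n-d$, and for every $t\ge 1$,
\[
\operatorname{depth}(S/J_{n,m}^t)=d-1\iff t\ge t_0 .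
\]
\end{theorem}

Thus $\min_{t\ge1}\operatorname{depth}(S/J^t)=\lim_{t\to\infty}\operatorname{depth}(S/J^t)=d-1$ for every pair $(n,m)$.

The bounds on $t_0$ are elementary. Dividing by $d$,
\begin{equation}\label{eq:delta}
ms\equiv d \pmod n\iff m's\equiv 1\pmod{n'}\iff s\equiv\delta\pmod{n'},
\end{equation}
where $\delta\in[1,n'-1]$ is the inverse of $m'$ modulo $n'$. Since $\delta\le n'-1\le d(n'-1)=n-d$, we get $1\le\delta\le t_0\le n-d$. If $d=1$, then $t_0=\delta$ is the inverse of $m$ modulo $n$ in $[1,n-1]$; so $t_0=n-1$ for $m=n-1$, and $t_0=(n+1)/2$ for $m=2$ and $n$ odd. For $m=2$ and $n$ even the condition is $s\equiv1\pmod{n/2}$ with $s\le n-2$, so $t_0=1$ for $n=4$ and $t_0=n/2+1$ for $n\ge6$.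

Section~\ref{sec:small} works out the triangle and the square and extracts from them a combinatorial condition $(P_t)$. Section~\ref{sec:member} describes the monomials of $J^t$ by linear inequalities indexed by the cycles of a directed graph. Theorem~\ref{thm:bound} follows in Section~\ref{sec:rees}. Section~\ref{sec:socle} shows that the depth is $d-1$ if and only if $(P_t)$ holds, and Section~\ref{sec:paths} shows that $(P_t)$ holds if and only if $t\ge t_0$.

\section{Local cohomology, the triangle and the square}\label{sec:small}

We measure depth by local cohomology. Let $R$ be a noetherian ring, $I=(f_1,\dots,f_k)$ an ideal and $E$ an $R$-module. For $\sigma\subseteq\{1,\dots,k\}$ put $f_\sigma=\prod_{i\in\sigma}f_i$. The \v{C}ech complex has $\bigoplus_{|\sigma|=i}E_{f_\sigma}$ in degree $i$. Its differential is the sum of the localization maps $E_{f_{\sigma\setminus\{j\}}}\to E_{f_\sigma}$, each with the sign $(-1)^{\#\{l\in\sigma:\,l<j\}}$, and its cohomology is $H^i_I(E)$. We use three textbook facts. Short exact sequences of modules give long exact sequences in local cohomology.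 Every element of $H^i_I(E)$ is killed by a power of $I$, and $H^0_I(E)$ is the set of all elements of $E$ with this property. If $E$ is finitely generated and $IE\ne E$, then all maximal $E$-regular sequences in $I$ have the same length $\operatorname{grade}(I,E)$, and this is the least $i$ with $H^i_I(E)\neq0$. In particular, $\operatorname{depth}(S/J^t)$ is the least $i$ with $H^i_{\mathfrak m}(S/J^t)\ne0$, and $H^i_{\mathfrak m}(S)=0$ for $i<n$. The sequence $0\to J^t\to S\to S/J^t\to0$ therefore gives
\begin{equation}\label{eq:shift}
H^i_{\mathfrak m}(S/J^t)\cong H^{i+1}_{\mathfrak m}(J^t)\qquad(i\le n-2).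
\end{equation}
It applies to all $i\le d-1$: as $d$ is a proper divisor of $n$, we have $d-1\le n/2-1\le n-2$.

\begin{example}[the triangle]\label{ex:triangle}
Let $n=3$, $m=2$, so $d=1$ and $t_0=2$. The elements of $S/J^t$ killed by $\mathfrak m$ form a $\mathbb Z^n$-graded subspace, so the depth is $0$ if and only if some monomial $u\notin J^t$ has $x_iu\in J^t$ for all $i$. For $t=1$ there is no such $u$: the monomial $1$ fails, and if $x_i$ divides $u$, then $x_iu\in J$ gives $u^2\in J$, hence $u\in J$ because $J$ is generated by squarefree monomials. For $t\ge2$ take $u=x_1x_2x_3\,g_1^{t-2}$. It has degree $2t-1$, so $u\notin J^t$, and $x_i\cdot x_1x_2x_3=g_ig_{i+2}$ gives $x_iu\in J^t$. Two features will persist. The witness $u$ has degree exactly one less than the generators of $J^t$. And $t_0=2$ is the number of paths that, laid end to end from the vertex $i$, go around the cycle and cover $i$ once more than the other vertices.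
\end{example}

\begin{example}[the square]\label{ex:square}
Let $n=4$, $m=2$, so $d=2$ and $t_0=1$. Here $J=PQ$ with $P=(x_1,x_3)$ and $Q=(x_2,x_4)$, and $J^t=P^tQ^t=P^t\cap Q^t$ because the two ideals involve disjoint sets of variables. In the exact sequence
\[
0\to S/J^t\to S/P^t\oplus S/Q^t\to S/(P^t+Q^t)\to0
\]
the middle term has depth at least $2$, since $x_2,x_4$ is a regular sequence on $S/P^t$ and $x_1,x_3$ is one on $S/Q^t$. The last term is nonzero of finite length. Hence $H^0_{\mathfrak m}(S/J^t)=0$ and $H^1_{\mathfrak m}(S/J^t)\cong S/(P^t+Q^t)\ne0$, so the depth is $1$ for all $t$. The elements of $S/(P^t+Q^t)$ killed by $\mathfrak m$ are spanned by the monomials $u$ of degree $t-1$ in $x_1,x_3$ and $t-1$ in $x_2,x_4$. Such a $u$ is one degree short \emph{in each class}, and it enters $J^t$ when multiplied by one variable from each class: $x_ix_ju\in J^t$ for $i$ odd and $j$ even.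
\end{example}

The two examples have a common form. For $a\in\mathbb Z^n$ let $x^a$ be the corresponding Laurent monomial, and for $\sigma\subseteq\mathbb Z/n$ let $x_\sigma=\prod_{i\in\sigma}x_i$.

\begin{definition}\label{def:P}
A \emph{transversal} is a set $\tau=\{\tau_r:r\in\mathbb Z/d\}$ with $\tau_r\in C_r$ for all $r$. For $t\ge1$, condition $(P_t)$ says: there is $a\in\mathbb Z^n$ such that, for every transversal $\tau$, the monomial $x^ax_\tau$ is a product of $t$ generators $g_j$, repetitions allowed.
\end{definition}

The monomials $u$ above show that $(P_t)$ holds in the triangle for $t\ge2$ and in the square for $t\ge1$. In general $(P_t)$ implies $(P_{t+1})$: replace $x^a$ by $x^ag_1$. That $(P_t)$ forces depth $d-1$ is the easier direction. The converse asserts that a nonzero class of the relevant local cohomology module can always be found in a degree $a$ of this special kind, and it needs the structure of the Rees algebra.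

\section{Membership in $J^t$}\label{sec:member}

Let $e_i$ $(i\in\mathbb Z/n)$ be the standard basis of $\mathbb Z^n$. For $a\in\mathbb Z^n$ and $V\subseteq\mathbb Z/n$ put $a(V)=\sum_{i\in V}a_i$, $e_V=\sum_{i\in V}e_i$, $|a|=a(\mathbb Z/n)$ and $\mathbf 1=e_{\mathbb Z/n}$. The variable $x_i$ divides $g_j$ exactly when $j\in\{i-m+1,\dots,i\}$. So $\prod_jg_j^{y_j}=x^{Ay}$, where $A$ is the $n\times n$ matrix given by $(Ay)_i=y_{i-m+1}+\dots+y_i$, and $J^t$ is generated by the $x^{Ay}$ with $y\in\mathbb N^n$, $|y|=t$. We shall use
\begin{align}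
(Ay)_i-(Ay)_{i-1}&=y_i-y_{i-m}\qquad(i\in\mathbb Z/n),\label{eq:diff}\\
(Ay)(C_r)&=m'|y|\qquad(r\in\mathbb Z/d);\label{eq:classdeg}
\end{align}
the second holds because each $g_j$ has degree $m'$ in each class.

A monomial $x^a$ lies in $J^t$ when $Ay\le a$ for some $y\in\mathbb N^n$ with $|y|=t$. This is an integer programming problem, and there is no reason in general for such a problem to be decided by linear inequalities in $(a,t)$. Here each $(Ay)_i$ is a sum of consecutive entries of $y$, so in terms of the partial sums of $y$ every constraint bounds a difference of two unknowns. Such systems are governed by the cycles of a directed graph, and they have integral solutions whenever the cycles permit any solution.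

Let $G$ be the directed multigraph with vertex set $\mathbb Z/n$, with a \emph{jump arc} $i-m\to i$ and a \emph{step arc} $i\to i-1$ for every $i$. (For $m=n-1$ the two kinds of arcs are parallel.) A \emph{cycle} of $G$ always means a simple directed cycle, that is, a closed directed walk that visits no vertex twice; there are finitely many. For a cycle $c$ let $V_c$ be the set of heads of its jump arcs and $q_c$ the number of its step arcs. It has $|V_c|$ jump arcs, and its total displacement $m|V_c|-q_c$ is a multiple of $n$. Put
\[
k_c=\frac{m|V_c|-q_c}{n}\in\mathbb Z,\qquad \lambda_c(a,t)=a(V_c)-k_ct .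
\]
The form $\lambda_c$ is linear in $(a,t)\in\mathbb Z^{n+1}$. We say that $c$ is \emph{violated by $(a,t)$} if $\lambda_c(a,t)<0$.

\begin{lemma}\label{lem:member}
Let $a\in\mathbb Z^n$ and $t\ge0$, with $J^0=S$. Then $x^a\in J^t$ if and only if no cycle of $G$ is violated by $(a,t)$.
\end{lemma}

\begin{proof}
Extend $a$ and $y$ periodically to $\mathbb Z$. The substitution $y_i=z_i-z_{i-1}$ turns the existence of $y\in\mathbb N^n$ with $|y|=t$, $Ay\le a$ into the existence of $z:\mathbb Z\to\mathbb Z$ with
\[
z_{i+n}=z_i+t,\qquad z_{i-1}-z_i\le0,\qquad z_i-z_{i-m}\le a_i\qquad(i\in\mathbb Z).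
\]
Such a $z$ is determined by $z_0,\dots,z_{n-1}$, and it suffices to impose the inequalities for $0\le i\le n-1$. Since $m<n$, an index $i-m<0$ or $i-1<0$ is brought into $[0,n-1]$ by adding $n$ once. Identify the vertices of $G$ with $0,\dots,n-1$. The system becomes $z_{\mathrm{head}}-z_{\mathrm{tail}}\le w$ for every arc of $G$, with the following integral weights: the jump arc with head $i$ has $w=a_i$ if $i\ge m$ and $w=a_i-t$ if $i<m$; the step arc with tail $i$ has $w=0$ if $i\ge1$ and $w=t$ if $i=0$.

This system has an integral solution if and only if no cycle has negative weight. Necessity follows by adding the inequalities along a cycle. Conversely, suppose that no cycle has negative weight. Removing a cycle from a walk then does not increase its weight, so among the walks from $0$ to a vertex $v$, which exist because the step arcs connect all vertices, the least weight $z_v\in\mathbb Z$ is attained by one of the finitely many walks without repeated vertex. Appending an arc to an optimal walk to its tail gives $z_{\mathrm{head}}\le z_{\mathrm{tail}}+w$.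

It remains to compute the weight of a cycle $c$. Let $c$ have $\mu$ jump arcs with head $i<m$ and $\nu$ step arcs with tail $0$. Its weight is $a(V_c)-(\mu-\nu)t$. The differences head minus tail, taken in $[0,n-1]$, add up to $0$ along $c$, that is, $m|V_c|-n\mu-q_c+n\nu=0$. So $\mu-\nu=k_c$, and the weight is $\lambda_c(a,t)$.
\end{proof}

For instance, the jump arc with head $i$ followed by $m$ step arcs is a cycle with $\lambda_c=a_i$, and the cycle of all step arcs has $\lambda_c=t$. For $m=n-1$ every cycle runs once through all vertices, using a jump or a step arc at each of them. So every set $V$ occurs as $V_c$, with $q_c=n-|V|$ and $k_c=|V|-1$, and $x^a\in J^t$ if and only if $a(V)\ge(|V|-1)t$ for all $V$.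

The cycles without step arcs play a special role. For $r\in\mathbb Z/d$ the $n'$ jump arcs with head in $C_r$ form a cycle, the \emph{jump cycle} of $C_r$. It has $V_c=C_r$, $q_c=0$, $k_c=mn'/n=m'$, and its inequality $a(C_r)\ge m't$ is one of those that define the ideal $I_t$ of the introduction.

\begin{lemma}\label{lem:jump}
Let $c$ be a cycle of $G$.
\begin{enumerate}
\item[(a)] $\lambda_c(m\mathbf 1,n)=q_c$, and $q_c=0$ if and only if $c$ is a jump cycle.
\item[(b)] If $c$ is not a jump cycle, then some transversal is disjoint from $V_c$.
\end{enumerate}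
\end{lemma}

\begin{proof}
(a) We have $\lambda_c(m\mathbf 1,n)=m|V_c|-nk_c=q_c$. A cycle made of jump arcs only runs through an orbit of $i\mapsto i+m$. (b) If $V_c\supseteq C_r$, then $c$ contains all arcs of the jump cycle of $C_r$, and a simple cycle that contains a cycle equals it. So if $c$ is not a jump cycle, we can choose $\tau_r\in C_r\setminus V_c$ for every $r$.
\end{proof}

\section{The Rees algebra and the lower bound}\label{sec:rees}

A bound for all powers at once suggests working with the ring that contains them all, the Rees algebra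
\[
R=\bigoplus_{t\ge0}J^tT^t=K[x_1,\dots,x_n,g_1T,\dots,g_nT]\subset S[T].
\]
The \v{C}ech complex of $R$ on $x_1,\dots,x_n$ is the direct sum of the \v{C}ech complexes of the $J^t$, so
\begin{equation}\label{eq:reesLC}
H^i_{\mathfrak mR}(R)=\bigoplus_{t\ge0}H^i_{\mathfrak m}(J^t)\,T^t .
\end{equation}
The problem is thus to compute $\operatorname{grade}(\mathfrak mR,R)$.

Recall that a finitely generated submonoid $M$ of $\mathbb Z^N$ is \emph{normal} if every $v$ in the group generated by $M$ with $kv\in M$ for some $k\ge1$ lies in $M$. The monoid algebra $K[M]$ is an affine domain whose dimension is the rank of that group. Hochster's theorem (\cite{Ho}; see \cite[Theorem 6.3.5]{BH}) states that $K[M]$ is Cohen--Macaulay, for every field $K$, if $M$ is normal.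

\begin{proposition}\label{prop:rees}
The ring $R$ is a Cohen--Macaulay domain of dimension $n+1$. The ideal $\mathfrak mR$ is prime, it contains no $g_jT$, and $\operatorname{grade}(\mathfrak mR,R)=\operatorname{ht}\mathfrak mR=d$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:member}, $R=K[M]$ with
\[
M=\{(a,t)\in\mathbb Z^{n+1}:\ t\ge0,\ \lambda_c(a,t)\ge0\text{ for all cycles } c\}.
\]
The monoid $M$ is generated by the $(e_i,0)$ and the $(Ae_j,1)$, and these generate the group $\mathbb Z^{n+1}$. The defining inequalities are homogeneous, so $kv\in M$ implies $v\in M$. Thus $M$ is normal of rank $n+1$, and Hochster's theorem applies.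

Since $J^t$ is generated in the single degree $mt$, the ideal $\mathfrak mJ^t$ is the part of $J^t$ of degree greater than $mt$. Hence $g_jT\notin\mathfrak mR$, and
\[
R/\mathfrak mR=\bigoplus_tJ^t/\mathfrak mJ^t\cong\bigoplus_t(J^t)_{mt}=K[g_1,\dots,g_n]\subset S .
\]
This is a domain, so $\mathfrak mR$ is prime, and it is a monoid algebra of dimension $\operatorname{rank}_{\mathbb Q}A$. If $Ay=0$, then $y_i=y_{i-m}$ for all $i$ by \eqref{eq:diff}, so $y$ has a constant value $v_r$ on each class $C_r$. For such $y$ every entry of $Ay$ equals $m'\sum_rv_r$. Therefore $\ker A$ has dimension $d-1$, and $\dim R/\mathfrak mR=n-d+1$. In an affine domain $\operatorname{ht}\mathfrak p=\dim R-\dim R/\mathfrak p$ for every prime $\mathfrak p$, so $\operatorname{ht}\mathfrak mR=(n+1)-(n-d+1)=d$. In a Cohen--Macaulay ring the grade of a proper ideal equals its height.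
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
By Proposition~\ref{prop:rees}, $H^i_{\mathfrak mR}(R)=0$ for $i<d$, so $H^i_{\mathfrak m}(J^t)=0$ for all $i<d$ and all $t$ by \eqref{eq:reesLC}. By \eqref{eq:shift}, $H^i_{\mathfrak m}(S/J^t)=0$ for $i<d-1$.
\end{proof}

The case $i=d-1$ of \eqref{eq:shift} now gives, for $t\ge1$,
\begin{equation}\label{eq:equality}
\operatorname{depth}(S/J^t)=d-1\iff H^d_{\mathfrak m}(J^t)\neq0 .
\end{equation}

\section{When $H^d_{\mathfrak m}(J^t)$ is nonzero}\label{sec:socle}

\subsection*{Multigraded components}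

A simplicial complex on $\mathbb Z/n$ is a family $\Gamma$ of subsets of $\mathbb Z/n$, called faces, that is closed under taking subsets; it may be \emph{void}, with no face at all. Its reduced cochain complex $\widetilde C^\bullet(\Gamma)$ has in degree $j\ge-1$ the $K$-valued functions on the faces with $j+1$ elements, with $(\partial f)(\sigma)=\sum_{j\in\sigma}\pm f(\sigma\setminus\{j\})$ and the signs of the \v{C}ech complex. Its cohomology is $\widetilde H^\bullet(\Gamma)$. The void complex has no cohomology, and $\{\emptyset\}$ has $\widetilde H^{-1}=K$. A \emph{cone}, that is, a complex with a vertex $v$ such that $\sigma\cup\{v\}$ is a face for every face $\sigma$, has no cohomology; this applies to the simplex $2^\sigma$ of all subsets of a nonempty set $\sigma$. An inclusion $\Gamma'\subseteq\Gamma$ induces a restriction map $\widetilde H^\bullet(\Gamma)\to\widetilde H^\bullet(\Gamma')$.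

For $a\in\mathbb Z^n$ and $t\ge0$ let
\[
\Gamma_{a,t}=\{\sigma\subseteq\mathbb Z/n:\ \sigma\cap V_c=\emptyset\text{ for some cycle $c$ violated by }(a,t)\}.
\]

\begin{lemma}\label{lem:gamma}
There are isomorphisms $H^i_{\mathfrak m}(J^t)_a\cong\widetilde H^{i-2}(\Gamma_{a,t})$ with the following property. If $x^bT^s\in R$, then every cycle violated by $(a+b,t+s)$ is violated by $(a,t)$, so $\Gamma_{a+b,t+s}\subseteq\Gamma_{a,t}$, and multiplication by $x^bT^s$ on \eqref{eq:reesLC} corresponds to the restriction map.
\end{lemma}

\begin{proof}
The degree-$a$ part of $(J^t)_{x_\sigma}=J^tS_{x_\sigma}$ is $Kx^a$ or $0$. It is $Kx^a$ if and only if $x^{a+Ne_\sigma}\in J^t$ for $N\gg0$. Since $\lambda_c(a+Ne_\sigma,t)=\lambda_c(a,t)+N|\sigma\cap V_c|$ and there are finitely many cycles, Lemma~\ref{lem:member} shows that this happens if and only if $\sigma$ meets $V_c$ for every violated $c$, that is, if and only if $\sigma\notin\Gamma_{a,t}$. Let $\Delta=2^{\mathbb Z/n}$. The degree-$a$ part of the \v{C}ech complex of $J^t$ is therefore the complex $D^\bullet_{a,t}$ of cochains on $\Delta$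 that vanish on $\Gamma_{a,t}$, with \v{C}ech degree $i$ corresponding to cochain degree $i-1$. In the exact sequence
\[
0\to D^\bullet_{a,t}\to\widetilde C^\bullet(\Delta)\to\widetilde C^\bullet(\Gamma_{a,t})\to0
\]
the middle term is acyclic, so the connecting maps are isomorphisms $\widetilde H^{i-2}(\Gamma_{a,t})\cong H^{i-1}(D^\bullet_{a,t})=H^i_{\mathfrak m}(J^t)_a$.

If $x^bT^s\in R$, then $\lambda_c(b,s)\ge0$ for all $c$, so $\lambda_c(a+b,t+s)\ge\lambda_c(a,t)$. Multiplication by $x^bT^s$ sends $x^aT^t$ to $x^{a+b}T^{t+s}$ in each localization, so it is the inclusion $D^\bullet_{a,t}\subseteq D^\bullet_{a+b,t+s}$. Together with the identity of $\widetilde C^\bullet(\Delta)$ and the restriction of cochains it forms a map of exact sequences, and connecting maps are natural.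
\end{proof}

If the violated cycles are exactly the $d$ jump cycles, then $\Gamma_{a,t}$ is the complex
\[
\Sigma=\{\sigma\subseteq\mathbb Z/n:\ \sigma\cap C_r=\emptyset\text{ for some } r\}.
\]
For a transversal $\tau$, the complex $\partial\tau$ of proper subsets of $\tau$ is contained in $\Sigma$. It is the boundary of a simplex with $d$ vertices, so $\widetilde H^{d-2}(\partial\tau)=K$.

\begin{lemma}\label{lem:sigma}
For every transversal $\tau$ the restriction $\widetilde H^\bullet(\Sigma)\to\widetilde H^\bullet(\partial\tau)$ is an isomorphism. In particular $\widetilde H^{d-2}(\Sigma)=K$.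
\end{lemma}

\begin{proof}
For $d=1$ both complexes are $\{\emptyset\}$. Let $d\ge2$, let $\iota:\partial\tau\to\Sigma$ be the inclusion, and let $\rho$ send every $i\in C_r$ to $\tau_r$. A set $\sigma$ and its image $\rho(\sigma)$ meet the same classes. So $\rho$ is a simplicial map $\Sigma\to\partial\tau$ with $\rho\iota=\mathrm{id}$, and $\sigma\cup\iota\rho(\sigma)\in\Sigma$ for every $\sigma\in\Sigma$. The last property says that $\iota\rho$ and $\mathrm{id}_\Sigma$ are contiguous: two simplicial maps $f,h$ are \emph{contiguous} if $f(\sigma)\cup h(\sigma)$ is a face for every face $\sigma$, and contiguous maps induce the same map in reduced cohomology. Hence $\iota^*$ and $\rho^*$ are inverse to each other.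
\end{proof}

\subsection*{The socle}

In an arbitrary degree $(a,t)$ many cycles can be violated, and $\Gamma_{a,t}$ is hard to control. Lemma~\ref{lem:jump}(a) offers a way out. The element $\omega=g_1\cdots g_nT^n=x^{m\mathbf 1}T^n$ of $R$ raises $\lambda_c$ by $q_c$, so a high power of $\omega$ cures all violations except those of the jump cycles, which it leaves untouched. To exploit this we need a class that is not killed by powers of $\omega$. The classes killed by $\mathfrak m$ have this property. Let
\[
H=H^d_{\mathfrak mR}(R),\qquad N=\{\alpha\in H:\ \mathfrak m\alpha=0\};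
\]
$N$ is an $R$-submodule of $H$.

\begin{lemma}\label{lem:inj}
Every element of $R\setminus\mathfrak mR$ acts injectively on $N$. In particular, so does $\omega^Q$ for every $Q\ge0$.
\end{lemma}

\begin{proof}
Put $I=\mathfrak mR$. By Proposition~\ref{prop:rees} there is an $R$-regular sequence $y_1,\dots,y_d$ in $I$. Let $R_j=R/(y_1,\dots,y_j)$, so that $\operatorname{grade}(I,R_j)=d-j$. For $j<d$ the sequence $0\to R_j\to R_j\to R_{j+1}\to0$ given by multiplication by $y_{j+1}$, together with $H_I^{d-j-1}(R_j)=0$, yields an exact sequence
\[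
0\to H^{d-j-1}_I(R_{j+1})\to H^{d-j}_I(R_j)\xrightarrow{\ y_{j+1}\ }H^{d-j}_I(R_j).
\]
As $y_{j+1}\in I$, the submodules of elements killed by $I$ in the first two terms are isomorphic. After $d$ steps we find $N\cong\{v\in R_d:Iv=0\}=\operatorname{Hom}_R(R/I,R_d)$. (This last module is $\operatorname{Ext}^d_R(R/I,R)$ by \cite[Lemma 1.2.4]{BH}.)

Let $\mathfrak p$ be an associated prime of $N$. Then $\mathfrak p\supseteq I$, and $\mathfrak p$ is associated to $R_d$. So $y_1,\dots,y_d$ is a maximal regular sequence in $\mathfrak pR_{\mathfrak p}$, and $\operatorname{ht}\mathfrak p=\operatorname{depth}R_{\mathfrak p}=d$ because $R$ is Cohen--Macaulay. Since $I$ is a prime of height $d$, we get $\mathfrak p=I$. The zero divisors on $N$ form the union of its associated primes, so they lie in $I$. Finally $\omega^Q\notin I$, since $I$ is prime and contains no $g_jT$.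
\end{proof}

In the notation of Section~\ref{sec:member}, $(P_t)$ asks for $a\in\mathbb Z^n$ and, for each transversal $\tau$, a vector $y^\tau\in\mathbb N^n$ with $|y^\tau|=t$ and $Ay^\tau=a+e_\tau$.

\begin{proposition}\label{prop:P}
Let $t\ge1$. Then $H^d_{\mathfrak m}(J^t)\ne0$ if and only if $(P_t)$ holds.
\end{proposition}

\begin{proof}
Suppose that $(P_t)$ holds with $a\in\mathbb Z^n$. By \eqref{eq:classdeg}, $a(C_r)+1=m't$ for all $r$, so every jump cycle is violated by $(a,t)$. Let $c$ be any other cycle, and take a transversal $\tau$ disjoint from $V_c$ by Lemma~\ref{lem:jump}(b). Then $\lambda_c(a,t)=\lambda_c(a+e_\tau,t)\ge0$ because $x^{a+e_\tau}\in J^t$. Hence $\Gamma_{a,t}=\Sigma$, and $H^d_{\mathfrak m}(J^t)_a\cong K$ by Lemmas~\ref{lem:gamma} and~\ref{lem:sigma}.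

Conversely, suppose that $H^d_{\mathfrak m}(J^t)\neq0$. Take a nonzero $\mathbb Z^n$-homogeneous element and multiply it by a monomial of $S$ of largest degree that does not kill it; this exists because a power of $\mathfrak m$ kills the element. We obtain a nonzero $\alpha\in N$ of some degree $(a,t)$, and we show that this $a$ satisfies $(P_t)$. Let $\alpha'=\omega^Q\alpha$, of degree $(a',t')=(a+Qm\mathbf 1,t+Qn)$. Then $\alpha'\in N$, and $\alpha'\ne0$ by Lemma~\ref{lem:inj}. By Lemma~\ref{lem:jump}(a),
\begin{equation}\label{eq:push}
\lambda_c(a',t')=\lambda_c(a,t)+Qq_c ,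
\end{equation}
and we fix $Q$ so large that only jump cycles can be violated by $(a',t')$.

\emph{Step 1: $\Gamma_{a',t'}=\Sigma$.} Let $B$ be the set of those $r$ for which the jump cycle of $C_r$ is violated by $(a',t')$. The facets of $\Gamma_{a',t'}$ are the complements of the $C_r$, $r\in B$. If $B=\emptyset$ the complex is void. If $B\ne\emptyset$ and $s\notin B$, any vertex of $C_s$ lies in all facets, and the complex is a cone. In both cases $\widetilde H^{d-2}(\Gamma_{a',t'})=0$, against $\alpha'\ne0$. So $B=\mathbb Z/d$.

\emph{Step 2: $a(C_r)=m't-1$ for all $r$.} By Step 1, $a'(C_r)\le m't'-1$. Suppose that $a'(C_r)\le m't'-2$ and let $i\in C_r$. Then $(a'+e_i,t')$ still violates all jump cycles, and no other cycle, so $\Gamma_{a'+e_i,t'}=\Gamma_{a',t'}$. By Lemma~\ref{lem:gamma}, multiplication by $x_i$ is bijective from degree $(a',t')$ to degree $(a'+e_i,t')$, against $x_i\alpha'=0$. Hence $\lambda_c(a',t')=-1$ for each jump cycle $c$, and \eqref{eq:push} with $q_c=0$ gives $\lambda_c(a,t)=-1$.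

\emph{Step 3: $(a,t)$ violates only jump cycles.} By Lemma~\ref{lem:gamma} and Step 1, the restriction $\widetilde H^{d-2}(\Gamma_{a,t})\to\widetilde H^{d-2}(\Sigma)$ sends $\alpha$ to $\alpha'\neq0$. By Lemma~\ref{lem:sigma}, the restriction $\widetilde H^{d-2}(\Gamma_{a,t})\to\widetilde H^{d-2}(\partial\tau)$ is then nonzero for every transversal $\tau$. Suppose that $(a,t)$ violates a cycle $c$ that is not a jump cycle, and take $\tau$ disjoint from $V_c$. Then $\partial\tau\subseteq2^\tau\subseteq\Gamma_{a,t}$, so that restriction factors through $\widetilde H^{d-2}(2^\tau)=0$, a contradiction.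

\emph{Conclusion.} Let $\tau$ be a transversal. By Step 2, $\lambda_c(a+e_\tau,t)=0$ for the jump cycles, and by Step 3, $\lambda_c(a+e_\tau,t)\ge\lambda_c(a,t)\ge0$ for the others. So $x^{a+e_\tau}\in J^t$ by Lemma~\ref{lem:member}. This monomial has degree $d(m't-1)+d=mt$, hence it is a product of $t$ generators.
\end{proof}

Condition $(P_t)$ does not mention $K$, which is why the threshold in Theorem~\ref{thm:sharp} is the same for all fields.

\section{Laying paths end to end}\label{sec:paths}

It remains to decide when $(P_t)$ holds. If $Ay=a+e_\tau$, then \eqref{eq:diff} gives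
\begin{equation}\label{eq:rec}
y_i-y_{i-m}=(a_i-a_{i-1})+\bigl((e_\tau)_i-(e_\tau)_{i-1}\bigr).
\end{equation}
So $a$ and $\tau$ determine $y$ up to an additive constant on each class. Follow $C_r$ in the order $i,i+m,i+2m,\dots$. The part of \eqref{eq:rec} that depends on $\tau$ makes $y$ rise by $1$ at $\tau_r$ and fall by $1$ at $\tau_{r-1}+1$. The simplest vector with this behavior is the indicator of the stretch of $C_r$ between these two points.

For a transversal $\tau$ and $r\in\mathbb Z/d$, both $\tau_r$ and $\tau_{r-1}+1$ lie in $C_r$, so there is a unique $l_r(\tau)\in\{0,\dots,n'-1\}$ with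
\[
\tau_r+l_r(\tau)\,m\equiv\tau_{r-1}+1\pmod n .
\]
Let $L(\tau)=\sum_rl_r(\tau)$, and let $\chi^\tau\in\{0,1\}^n$ be the indicator vector of the set of all $\tau_r+qm$ with $r\in\mathbb Z/d$ and $0\le q<l_r(\tau)$. Thus $|\chi^\tau|=L(\tau)$. In terms of paths: start at $\tau_r$ and lay paths with $m$ vertices end to end until the next one would start at $\tau_{r-1}+1$; then $l_r(\tau)$ paths are used, and $\chi^\tau$ records the starting points.

\begin{lemma}\label{lem:arcs}
\begin{enumerate}
\item[(a)] $\chi^\tau_i-\chi^\tau_{i-m}=(e_\tau)_i-(e_\tau)_{i-1}$ for all $i$, and $\chi^\tau$ vanishes at $\tau_r-m$ for all $r$.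
\item[(b)] $L(\tau)\le t_0$ and $L(\tau)\equiv t_0\pmod{n'}$ for every transversal $\tau$.
\item[(c)] There is a transversal $\tau$ with $L(\tau+um)=t_0$ for all $u\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $i\in C_r$ and $l=l_r(\tau)$. The right side is $[i=\tau_r]-[i=\tau_{r-1}+1]=[i=\tau_r]-[i=\tau_r+lm]$, where $[\,\cdot\,]$ is $1$ or $0$ according as the condition holds or not. For $l=0$ both sides vanish. For $1\le l\le n'-1$, write $i=\tau_r+qm$ with $0\le q\le n'-1$. Then $\chi^\tau_i=1$ exactly for $0\le q\le l-1$ and $\chi^\tau_{i-m}=1$ exactly for $1\le q\le l$, so the left side is $1$ at $q=0$, $-1$ at $q=l$ and $0$ otherwise. The point $\tau_r-m$ has $q=n'-1\ge l$, so $\chi^\tau$ vanishes there.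

(b) Summing the defining congruences over $r$ gives $mL(\tau)\equiv d\pmod n$, and $L(\tau)\le d(n'-1)=n-d$. Now use the definition of $t_0$ and \eqref{eq:delta}.

(c) As $0\le t_0\le d(n'-1)$, there are integers $l_0,\dots,l_{d-1}\in[0,n'-1]$ with sum $t_0$. Choose $\tau_0\in C_0$ and put $\tau_r=\tau_{r-1}+1-l_rm\in C_r$ for $r=1,\dots,d-1$. Then
\[
\tau_{d-1}+1=\tau_0+d-m(t_0-l_0)\equiv\tau_0+l_0m\pmod n,
\]
because $mt_0\equiv d$. So $l_r(\tau)=l_r$ for all $r$, including $r=0$. Translation by $um$ preserves the classes and the defining congruences, so $l_r(\tau+um)=l_r$.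
\end{proof}

Thus $t_0$ is the largest number of paths that a transversal requires. The others require fewer by a multiple of $n'$, and the difference can be made up by whole classes, since $\prod_{j\in C_0}g_j=(x_1\cdots x_n)^{m'}$ uses $n'$ generators.

\begin{example}[the hexagon]\label{ex:hexagon}
Let $n=6$, $m=2$, so $d=2$, $n'=3$, $\delta=1$, $t_0=4$. A transversal consists of an even and an odd vertex, which are adjacent or antipodal. For $(\tau_0,\tau_1)=(2,3)$ we get $(l_0,l_1)=(1,0)$ and the single path $g_2=x_2x_3$; for $(2,1)$ we get $(0,1)$ and $g_1=x_1x_2$. For the antipodal pair $(2,5)$ we get $(l_0,l_1)=(2,2)$ and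
\[
g_2g_4\cdot g_5g_1=x_2x_3x_4x_5\cdot x_5x_6x_1x_2=(x_1\cdots x_6)\,x_2x_5 .
\]
Translation by $2$ gives the remaining transversals. Multiplying the adjacent cases by $g_2g_4g_6=x_1\cdots x_6$, we see that $(P_4)$ holds with $a=\mathbf 1$.
\end{example}

\begin{proposition}\label{prop:holds}
Condition $(P_{t_0})$ holds.
\end{proposition}

\begin{proof}
Let $k=(m't_0-1)/n'$, a nonnegative integer by \eqref{eq:delta}, and $a=k\mathbf 1$. For a transversal $\tau$ put
\[
y^\tau=\chi^\tau+\frac{t_0-L(\tau)}{n'}\,e_{C_0}.
\]
By Lemma~\ref{lem:arcs}(b), $y^\tau\in\mathbb N^n$, and $|y^\tau|=L(\tau)+(t_0-L(\tau))=t_0$. Let $w=Ay^\tau-a-e_\tau$. Since $e_{C_0}$ is invariant under $i\mapsto i-m$, \eqref{eq:diff} and Lemma~\ref{lem:arcs}(a) give $w_i-w_{i-1}=0$ for all $i$, so $w$ is constant. Its coordinate sum is $mt_0-nk-d=mt_0-d(m't_0-1)-d=0$. Hence $w=0$.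
\end{proof}

For the converse the difficulty is that $a$ need not be constant. A nonconstant $a$ adds a common summand $\beta\ge0$ to all the $y^\tau$. This costs $|\beta|$ generators, but it may allow one to subtract a whole class $e_{C_r}$ from some $y^\tau$, which saves $n'$ generators. For a single $\tau$ the saving cannot be excluded, so we average over the $n'$ translates of a transversal with $L=t_0$; in the hexagon these are the three antipodal pairs. A point of $C_r$ where $\beta>0$ costs at least $1$ in every translate, and it will turn out that at most as many translates can save on $C_r$ as there are such points.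

\begin{proposition}\label{prop:fails}
If $(P_t)$ holds, then $t\ge t_0$.
\end{proposition}

\begin{proof}
Let $(P_t)$ hold with $a$ and the vectors $y^\tau$. Take $\tau$ as in Lemma~\ref{lem:arcs}(c), and for $0\le u\le n'-1$ write $y^u=y^{\tau+um}$ and $\chi^u=\chi^{\tau+um}$, so that $|y^u|=t$ and $|\chi^u|=t_0$. By \eqref{eq:rec} and Lemma~\ref{lem:arcs}(a),
\[
(y^u-\chi^u)_i-(y^u-\chi^u)_{i-m}=a_i-a_{i-1}\qquad\text{for all $i$ and $u$.}
\]
The right side does not depend on $u$, so any two of the vectors $y^u-\chi^u$ differ by a vector that is constant on each class. Subtract from $y^0-\chi^0$, on each class, its minimum there, and call the result $\beta$. Then $\min_{C_r}\beta=0$ for all $r$, and there are integers $c^u_r$ with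
\[
y^u_i=\beta_i+\chi^u_i+c^u_r\qquad(i\in C_r).
\]
Let $W_r=\{i\in C_r:\beta_i>0\}$, a proper subset of $C_r$, and $b=\sum_r|W_r|$, so that $|\beta|\ge b$. Let $p^u_r=\tau_r+um-m\in C_r$; by Lemma~\ref{lem:arcs}(a), $\chi^u$ vanishes at $p^u_r$. The inequality $y^u\ge0$ bounds the constants in two ways. At a point $i\in C_r\setminus W_r$ it gives $0\le\chi^u_i+c^u_r\le1+c^u_r$, so always $c^u_r\ge-1$. If $p^u_r\notin W_r$, it gives at that point $c^u_r=y^u_{p^u_r}\ge0$. With $h_u=\#\{r:p^u_r\in W_r\}$ we obtain $\sum_rc^u_r\ge-h_u$ and
\[
t=|y^u|=|\beta|+t_0+n'\sum_rc^u_r\ \ge\ b+t_0-n'h_u .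
\]
For fixed $r$, the point $p^u_r$ runs once through $C_r$ as $u$ runs from $0$ to $n'-1$, so $\sum_uh_u=\sum_r|W_r|=b$. Adding the $n'$ inequalities gives $n't\ge n'b+n't_0-n'b=n't_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The bounds $1\le t_0\le n-d$ were derived from \eqref{eq:delta}. By \eqref{eq:equality} and Proposition~\ref{prop:P}, $\operatorname{depth}(S/J^t)=d-1$ if and only if $(P_t)$ holds. By Proposition~\ref{prop:holds} and the implication $(P_t)\Rightarrow(P_{t+1})$, condition $(P_t)$ holds for all $t\ge t_0$, and by Proposition~\ref{prop:fails} it holds for no smaller $t$.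
\end{proof}

\begin{remark}
The hypothesis $m<n$ entered in the range of \eqref{eq:shift}, in the weights of Lemma~\ref{lem:member}, and through $n'\ge2$ in \eqref{eq:delta}. For $m=n$ the ideal $(x_1\cdots x_n)^t$ is principal and the depth is $n-1=d-1$ for all $t$, but the formula gives $t_0=0$, so the bound $t_0\ge1$ fails. The hypothesis $m\ge2$ excludes the case $J=\mathfrak m$, where the depth is $0$ for all $t$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BC}
Silviu Balanescu and Mircea Cimpoeas, \emph{Depth and Stanley depth of powers of the path ideal of a cycle graph}, arXiv:2303.15032 (2023).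

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Ho}
Hochster, Ann. of Math. \textbf{96} (1972).

\end{thebibliography}
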